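# Nearly linear functionals on James' space and on spaces of finite $p$-variation

## 1. A first guess, from the square sums in the norm of $J$

Let $J$ be James' quasireflexive space: the real sequences $x=(x_n)_{n\ge 1}$ with $x_n\to 0$ and
$$\|x\|_J=\sup_{p_1<\dots<p_k}\Big(\sum_{i=1}^{k-1}|x_{p_{i+1}}-x_{p_i}|^2\Big)^{1/2}<\infty .$$
Is $J$ a $\mathscr K$-space? That is, does every twisted sum of the scalars and $J$ split? The question is taken from Félix Cabello Sánchez, "Accessible operators on ultraproducts of Banach spaces", arXiv:2501.01297 (2025), where it is stated as not known.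

The first guess is *yes*, for this reason: the norm of $J$ is built from square sums, Hilbert space is a $\mathscr K$-space by a short averaging argument, and perhaps that argument survives in $J$. We shall see that the guess is right but the reason is not enough. First, the definitions. Scalars are real throughout.

**Definition.** A map $\phi:X\to\mathbb R$ on a quasi-Banach space is *homogeneous* if $\phi(tx)=t\phi(x)$ for all $t\in\mathbb R$ (so $\phi$ is odd and $\phi(0)=0$). It is *$q$-quasilinear* if it is homogeneous and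
$$|\phi(x+y)-\phi(x)-\phi(y)|\le q(\|x\|+\|y\|)\qquad(x,y\in X).$$
It is *quasilinear* if it is $q$-quasilinear for some $q$.

**Definition.** $X$ is a *$\mathscr K$-space* if every short exact sequence $0\to\mathbb R\to Z\to X\to 0$ of quasi-Banach spaces and operators splits. Equivalently, and this is the form we use: for every quasilinear $\phi:X\to\mathbb R$ there are a linear $\ell:X\to\mathbb R$, not necessarily bounded, and a constant $C'$ with $|\phi(x)-\ell(x)|\le C'\|x\|$ for all $x$.

To see the link, note that a quasilinear $\phi$ gives the quasinorm $|\lambda-\phi(x)|+\|x\|$ on $\mathbb R\times X$. A bounded linear projection onto $\mathbb R\times 0$ has the form $(\lambda,x)\mapsto(\lambda-\ell(x),0)$. Testing its boundedness at $\lambda=\phi(x)$ gives $|\phi(x)-\ell(x)|\le C'\|x\|$.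

A bounded homogeneous map such as $\phi(s,t)=s|t|/(|s|+|t|)$ on $\mathbb R^2$ (with $\phi(0,0)=0$) is quasilinear for a trivial reason, and $\ell=0$ approximates it. A more interesting example is Ribe's function on $\ell_1^n$. With $\omega(s)=s\log|s|$ and $\omega(0)=0$, put
$$\rho_n(x)=\sum_{i=1}^n\omega(x_i)-\omega\Big(\sum_{i=1}^n x_i\Big).$$
For instance $\rho_2(1,1)=-2\log 2$, while $\rho_2(1,0)=\rho_2(0,1)=0$.

**Iterating quasilinearity.** If $\phi$ is $q$-quasilinear on a normed space and $\|x_1\|,\dots,\|x_k\|\le r$, split off one vector at a time: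
$$\Big|\phi\Big(\sum_{j=1}^kx_j\Big)-\sum_{j=1}^k\phi(x_j)\Big|\le q\sum_{j=2}^k\big((j-1)r+r\big)\le q\,r\,k^2. \tag{1}$$

**Test: finite dimension.** If $\dim X=n$, expand $x$ in a basis. By (1), $\phi$ is bounded on the unit ball, so $\ell=0$ works. But the constant from (1) grows with $n$, so the question is really about constants that do not depend on dimension.

**Test: $\ell_1^n$.** Here the constants do blow up.

**Lemma 1 (Ribe's function).** $\rho_n$ is $4$-quasilinear on $\ell_1^n$. If $\ell$ is linear and $|\rho_n-\ell|\le K\|\cdot\|_1$, then $K\ge\frac12\log n$.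

*Proof.* For $t\ne 0$ we have $\omega(ts)=t\omega(s)+ts\log|t|$. The extra terms $t\log|t|\sum x_i$ cancel in $\rho_n(tx)$, so $\rho_n$ is homogeneous. Put $D(s,t)=\omega(s+t)-\omega(s)-\omega(t)$. By the same cancellation $D(\lambda s,\lambda t)=\lambda D(s,t)$ for $\lambda>0$. If $|s|+|t|=1$, then $s$, $t$, $s+t$ all lie in $[-1,1]$, where $|\omega|\le 1/e$. So $|D(s,t)|\le 3/e<2$, and in general $|D(s,t)|\le 2(|s|+|t|)$. Therefore
$$|\rho_n(x+y)-\rho_n(x)-\rho_n(y)|=\Big|\sum_i D(x_i,y_i)-D\Big(\sum_i x_i,\sum_i y_i\Big)\Big|\le 4(\|x\|_1+\|y\|_1).$$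
Now $\rho_n(e_i)=0$, so $|\ell(e_i)|\le K$ and $|\ell(\sum e_i)|\le Kn$. Since $\rho_n(\sum e_i)=-n\log n$, we get $n\log n\le Kn+Kn$. $\square$

## 2. Hilbert space: averaging over random blocks

The next lemma turns the search for $\ell$ into an estimate on lists of vectors with sum zero.

**Lemma 2.** Let $\phi$ be quasilinear on a normed space $X$. Suppose $|\sum_{i=1}^m\phi(x_i)|\le Cm$ whenever $m\ge1$, $\|x_i\|\le1$ and $\sum x_i=0$. Then there is a linear $\ell$ with $|\phi-\ell|\le C\|\cdot\|$.

*Proof.* First let $\sum_{i\le m}x_i=0$ with arbitrary norms; drop the zero vectors. For $n\in\mathbb N$ put $n_i=\lceil n\|x_i\|\rceil$. Then $nx_i$ is the sum of $n_i$ copies of $nx_i/n_i$, which has norm at most $1$, and $n_i\phi(nx_i/n_i)=n\phi(x_i)$. The hypothesis applied to all these copies gives $n|\sum\phi(x_i)|\le C\sum\lceil n\|x_i\|\rceil$. Divide by $n$ and let $n\to\infty$: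
$$\Big|\sum\phi(x_i)\Big|\le C\sum\|x_i\|\qquad\text{whenever }\sum x_i=0.$$

Put $P(x)=\inf\{\sum(\phi(x_i)+C\|x_i\|):\sum x_i=x\}$, over finite lists. For such a list, apply the inequality to $x_1,\dots,x_n,-x$ to get $\sum(\phi(x_i)+C\|x_i\|)\ge\phi(x)-C\|x\|$. So $P(x)>-\infty$. Concatenating lists shows that $P$ is subadditive. Scaling lists shows $P(tx)=tP(x)$ for $t>0$, and $P(0)=0$. Hahn–Banach gives a linear $\ell\le P\le\phi+C\|\cdot\|$. Replacing $x$ by $-x$ gives $\ell\ge\phi-C\|\cdot\|$. $\square$

**Test: Hilbert space.** Let $H$ be a real inner product space and $\phi$ be $1$-quasilinear on $H$. We show $|\phi-\ell|\le125\|\cdot\|$ for some linear $\ell$. Let $N_m$ be the supremum of $|\sum\phi(x_i)|$ over lists of at most $m$ vectors of norm at most $1$ with sum $0$. By (1), $N_m\le m^2$.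

Let $m\ge k:=25$, and take a list of exactly $m$ vectors (add zeros). Permute it uniformly at random and cut it into $\lceil m/k\rceil\le 2m/k$ consecutive blocks $S$ of size $k$, the last possibly shorter. Let $u_S=\sum_{i\in S}x_i$. For two distinct positions, carrying random indices $i\neq j$,
$$\mathbb E\langle x_i,x_j\rangle=\frac{1}{m(m-1)}\Big(\Big\|\sum x_i\Big\|^2-\sum\|x_i\|^2\Big)\le0 .$$
So $\mathbb E\|u_S\|^2\le k$ and $\mathbb E\|u_S\|\le\sqrt k=5$. Some partition has $\sum_S\|u_S\|\le 5\cdot\frac{2m}{25}=0.4m$. By (1), replacing $\sum_{i\in S}\phi(x_i)$ by $\phi(u_S)$ costs at most $k^2$ per block, in total at most $2km=50m$. Replace each nonzero $u_S$ by $\lceil\|u_S\|\rceil$ equal vectors of norm at most $1$; the sum of the values of $\phi$ does not change. The new list has sum zero and at most $0.4m+0.08m\le m/2$ members. Hence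
$$N_m\le 50m+N_{\lfloor m/2\rfloor}\qquad(m\ge25).$$
For $m<25$ we have $N_m\le m^2\le125m$. For $m\ge25$, inductively, $N_m\le50m+62.5m\le125m$. Lemma 2 finishes.

The whole argument rests on one estimate: on average, a block of $k$ vectors has a sum of norm at most $C\sqrt k$, much smaller than $k$. Does this hold in $J$?

## 3. The spaces $V_p(T)$, and $\ell_\infty^n$ inside them

It is convenient to vary both the exponent and the index set.

**Definition.** Let $1\le p<\infty$ and let $T$ be a totally ordered set. $V_p(T)$ is the space of functions $f:T\to\mathbb R$, *modulo constants*, with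
$$\|f\|=\sup_{t_0<\dots<t_n}\Big(\sum_{j=1}^n|f(t_j)-f(t_{j-1})|^p\Big)^{1/p}<\infty.$$

This is a norm by Minkowski's inequality. It is complete: if $(f_n)$ is Cauchy, normalize $f_n(t_*)=0$ at one point. Then $|f_n(t)-f_m(t)|\le\|f_n-f_m\|$, so $f_n\to f$ pointwise, and letting $m\to\infty$ along each finite chain gives $\|f_n-f\|\le\limsup_m\|f_n-f_m\|$.

A function on $\mathbb N$ with finite $2$-variation is Cauchy, because otherwise it would have infinitely many successive disjoint increments of size at least some $\varepsilon>0$. So each class in $V_2(\mathbb N)$ has exactly one representative tending to $0$. Hence $J=V_2(\mathbb N)$ isometrically. In $J$ we have $\|e_1\|=1$, $\|e_n\|=\sqrt2$ for $n\ge2$, and $\|e_1+\dots+e_n\|=1$ (a single jump).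

**Test: two kinds of vectors.** The span of $e_2,e_4,e_6,\dots$ in $J$ is Hilbertian. The chain $1<2<3<\cdots$ gives $\|\sum a_ne_{2n}\|^2\ge2\sum a_n^2$. Since $|u-v|^2\le2u^2+2v^2$ and each value enters at most two increments, $\|\sum a_ne_{2n}\|^2\le4\sum a_n^2$. On the other hand, if $T_0=\{t_0<\dots<t_n\}$, then $V_1(T_0)$ is isometric to $\ell_1^n$ through $f\mapsto(f(t_j)-f(t_{j-1}))_j$, the bad space of Lemma 1. So $p=1$ and $p>1$ should differ, and they do.

**Theorem A.** Let $1<p<\infty$. There is a constant $C(p)$ such that for every totally ordered $T$ and every $1$-quasilinear $\phi:V_p(T)\to\mathbb R$ there is a linear $\ell$ with $|\phi-\ell|\le C(p)\|\cdot\|$. Thus $V_p(T)$ is a $\mathscr K$-space. In particular $J$ is a $\mathscr K$-space.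

**Theorem B.** Let $T$ be infinite. (i) $V_p(T)$ is a $\mathscr K$-space if and only if $p>1$. (ii) For $1<p<\infty$, $V_p(T)^*$ is not a $\mathscr K$-space. (iii) Among the iterated duals of $J$, exactly $J,J^{**},J^{(4)},\dots$ are $\mathscr K$-spaces.

(In Theorem A a $q$-quasilinear $\phi$ with $q>0$ is handled by applying the statement to $\phi/q$.)

Other vectors in $V_p(T)$ come from Hölder functions. Fix $1<p<\infty$ and $\alpha=1/p\in(0,1)$. If $F:T\to[0,1]$ is nondecreasing and $|g(t)-g(s)|\le H|t-s|^{\alpha}$ on $[0,1]$, then along any chain $\sum|g(F(t_j))-g(F(t_{j-1}))|^p\le H^p\sum(F(t_j)-F(t_{j-1}))\le H^p$. So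
$$\|g\circ F\|_{V_p(T)}\le H. \tag{2}$$
For arbitrary $h:[0,1]\to\mathbb R$, chains in $T$ map to weakly increasing chains in $[0,1]$, so
$$\|h\circ F\|_{V_p(T)}\le\|h\|_{V_p[0,1]}. \tag{3}$$

Hölder functions form a copy of $\ell_\infty$. Let $\mathcal D$ be the set of closed dyadic subintervals of $[0,1]$, and let $s_I$ be the tent function on $I\in\mathcal D$: $1$ at the midpoint, $0$ off $I$ and at its endpoints, affine on each half. For $c\in\ell_\infty(\mathcal D\cup\{*\})$ put
$$\Phi(c)(t)=c_*t+\sum_{I\in\mathcal D}c_I|I|^\alpha s_I(t).$$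
The level-$j$ part (the terms with $|I|=2^{-j}$) is bounded by $2^{-j\alpha}\|c\|_\infty$, so the series of levels converges uniformly.

**Lemma 3 (Faber–Schauder, Ciesielski).** (a) $|\Phi(c)(t)-\Phi(c)(s)|\le A\|c\|_\infty|t-s|^\alpha$ with $A=1+\frac{2}{1-2^{\alpha-1}}+\frac{2}{1-2^{-\alpha}}$. (b) If $g(0)=0$ and $|g(t)-g(s)|\le H|t-s|^\alpha$ on $[0,1]$, then $g=\Phi(c)$ for some $c$ with $\|c\|_\infty\le H$.

*Proof.* (a) Let $\|c\|_\infty\le1$, $h=|t-s|>0$, and choose $r\ge 0$ with $2^{-r-1}<h\le2^{-r}$. The level-$j$ part has slopes at most $2^{-j\alpha}\cdot2\cdot2^j=2^{1+j(1-\alpha)}$, so its increment is at most $\min(2^{1+j(1-\alpha)}h,\;2\cdot2^{-j\alpha})$. For $j\le r$ use the first bound and $2^r\le1/h$: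
$$\sum_{j\le r}2^{1+j(1-\alpha)}h\le\frac{2h\,2^{r(1-\alpha)}}{1-2^{\alpha-1}}\le\frac{2h^\alpha}{1-2^{\alpha-1}}.$$
For $j>r$ use the second bound and $2^{-(r+1)}<h$:
$$\sum_{j>r}2\cdot2^{-j\alpha}=\frac{2\cdot2^{-(r+1)\alpha}}{1-2^{-\alpha}}\le\frac{2h^\alpha}{1-2^{-\alpha}}.$$
The linear term contributes at most $h\le h^\alpha$.

(b) Put $c_*=g(1)$, so $|c_*|=|g(1)-g(0)|\le H$. For $I=[a,b]$ with midpoint $d$ put $c_I|I|^\alpha=g(d)-\frac12(g(a)+g(b))$. This is at most $H(|I|/2)^\alpha$ in absolute value, so $|c_I|\le H$. The sum of the linear term and the levels $<n$ is the piecewise linear interpolant of $g$ on the grid $\{i2^{-n}\}$. Indeed, this is clear for $n=0$, and adding level $n$ changes the value at the midpoint of each $I$ with $|I|=2^{-n}$ from $\frac12(g(a)+g(b))$ to $g(d)$ and leaves the old grid values alone. These interpolants converge uniformly to the continuous function $g$. $\square$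

**Lemma 4.** Let $1<p<\infty$, $n\ge1$, and let $T$ be infinite. There are operators $U:\ell_\infty^n\to V_p(T)$ and $W:V_p(T)\to\ell_\infty^n$ with $WU=\mathrm{id}$, $\|U\|\le A$, $\|W\|\le2^{-1/p}$. In particular $2^{1/p}\|c\|_\infty\le\|Uc\|\le A\|c\|_\infty$.

*Proof.* Choose $T_0\subset T$ with $2^n+1$ points and identify it, in order, with the grid $\{i2^{-n}:0\le i\le2^n\}$. For $c=(c_0,\dots,c_{n-1})$ let
$$f_c=\sum_{j=0}^{n-1}c_j2^{-j/p}\sum_{|I|=2^{-j}}s_I$$
restricted to the grid. Lemma 3(a) and (2) give $\|f_c\|_{V_p(T_0)}\le A\|c\|_\infty$.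

For the lower bound fix $j$ and $I=[a,b]$ with $|I|=2^{-j}$ and midpoint $d$; these three points lie in the grid. The levels below $j$ are affine on $I$, the levels above $j$ vanish at $a,d,b$, and level $j$ contributes $c_j2^{-j/p}$ at $d$ and $0$ at $a,b$. So $(f_c(d)-f_c(a))+(f_c(d)-f_c(b))=2c_j2^{-j/p}$. Since $|u|^p+|v|^p\ge2^{1-p}|u+v|^p$,
$$|f_c(d)-f_c(a)|^p+|f_c(d)-f_c(b)|^p\ge2^{1-p}2^p|c_j|^p2^{-j}=2|c_j|^p2^{-j}.$$
Summing over the $2^j$ intervals, along one chain, gives $\|f_c\|^p\ge2|c_j|^p$. So $\|f_c\|\ge2^{1/p}\|c\|_\infty$.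

Extend $f_c$ to $T$ as a step function: the value at $t$ is the value at the largest point of $T_0$ that is $\le t$, or at $\min T_0$ if there is none. This is composition with a nondecreasing map $T\to T_0$, so it has norm at most $1$; restriction $V_p(T)\to V_p(T_0)$ also has norm at most $1$, and restriction after extension is the identity. Let $Uc$ be the extension of $f_c$. Then $\|U\|\le A$ and $\|Uc\|\ge\|f_c\|\ge2^{1/p}\|c\|_\infty$. So the functionals $Uc\mapsto c_j$ on the range of $U$ have norm at most $2^{-1/p}$. Extend them to $V_p(T)$ by Hahn–Banach; together they form $W$. $\square$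

**Where the averaging stops.** Let $m$ be even and let $\Theta$ be the set of $\theta\in\{-1,1\}^m$ with $\sum\theta_i=0$. In $\ell_\infty(\Theta)$ put $c_i(\theta)=\theta_i$. Then $\|c_i\|=1$ and $\sum c_i=0$. If $|S|\le m/2$, some $\theta\in\Theta$ equals $1$ on all of $S$, so $\|\sum_{i\in S}c_i\|=|S|$. Transport this by Lemma 4 with $n=|\Theta|$. The vectors $x_i=A^{-1}Uc_i$ lie in the unit ball of $V_p(T)$, they have sum zero, and
$$\Big\|\sum_{i\in S}x_i\Big\|\ge2^{1/p}A^{-1}|S|\qquad\text{for every }S\text{ with }|S|\le m/2 .$$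
So in $J$ a bound of the form $\mathbb E\|u_S\|\le C\sqrt k$ is false once $k$ is large and $m\ge2k$, and no cleverly chosen partition helps, since the lower bound holds for every $S$.

## 4. Lists in $\ell_\infty$: nearly additive set functions

The vectors that defeated us live in a copy of $\ell_\infty^n$. There a different tool works. It is the one deep external result we use, and we quote it.

**Theorem (Kalton–Roberts,** *Uniformly exhaustive submeasures and nearly additive set functions*, Trans. AMS 278 (1983), 803–816**).** There is an absolute constant, and one may take $45$, such that if $\mathcal A$ is an algebra of sets and $\nu:\mathcal A\to\mathbb R$ satisfies $|\nu(A\cup B)-\nu(A)-\nu(B)|\le1$ for disjoint $A,B\in\mathcal A$, then there is an additive $\mu:\mathcal A\to\mathbb R$ with $|\nu-\mu|\le45$ on $\mathcal A$.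

Only finite algebras will be needed. The point is that the constant does not depend on the size of the algebra.

**Lemma 5.** There is an absolute constant $K_1$ such that for every set $S$, every $q$-quasilinear $\psi$ on $\ell_\infty(S)$ and all $c_1,\dots,c_m\in\ell_\infty(S)$,
$$\Big|\sum\psi(c_i)-\psi\Big(\sum c_i\Big)\Big|\le K_1q\sum\|c_i\|.$$

*Proof.* *The case $\ell_\infty^n$.* Put $\nu(A)=\psi(1_A)$ for $A\subset\{1,\dots,n\}$. For disjoint $A,B$, $|\nu(A\cup B)-\nu(A)-\nu(B)|\le2q$. So there is an additive $\mu$ with $|\nu-\mu|\le90q$ (if $q=0$, take $\mu=\nu$). Let $\lambda(x)=\sum_jx_j\mu(\{j\})$; it is linear with $\lambda(1_A)=\mu(A)$. Then $\chi=\psi-\lambda$ is $q$-quasilinear and $|\chi(1_A)|\le90q$. Expanding in the unit vectors and using (1), $\chi$ is bounded on the unit ball by some $B<\infty$, possibly depending on $n$.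

We remove the dependence on $n$. If $0\le x\le1$ coordinatewise, binary digits give sets $A_j$ and vectors $y_j$ with $y_0=x$, $y_{j-1}=2^{-j}1_{A_j}+y_j$ and $0\le y_j\le2^{-j}$. Each step costs $|\chi(y_{j-1})-\chi(2^{-j}1_{A_j})-\chi(y_j)|\le2^{1-j}q$. Summing over $j\le L$,
$$|\chi(x)|\le\sum_{j\le L}2^{-j}\,90q+\sum_{j\le L}2^{1-j}q+2^{-L}B\le92q+2^{-L}B,$$
and $L\to\infty$ gives $|\chi(x)|\le92q$. For $\|x\|\le1$ write $x=x^+-x^-$: $|\chi(x)|\le2\cdot92q+2q=186q$. By homogeneity $|\chi(x)|\le186q\|x\|$ for all $x$. Since $\lambda$ is linear,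
$$\Big|\sum\psi(c_i)-\psi\Big(\sum c_i\Big)\Big|=\Big|\sum\chi(c_i)-\chi\Big(\sum c_i\Big)\Big|\le186q\Big(\sum\|c_i\|+\Big\|\sum c_i\Big\|\Big)\le372q\sum\|c_i\|.$$

*General $S$.* Let $\varepsilon>0$. Round each $c_i$ toward $0$ to a multiple of $\varepsilon$: $c_i=s_i+r_i$, where $s_i$ takes finitely many values, $\|s_i\|\le\|c_i\|$ and $\|r_i\|\le\varepsilon$. All the $s_i$ are constant on the cells of one finite partition of $S$, and the functions constant on these cells form a copy of some $\ell_\infty^n$. So the first case applies to the $s_i$. Further,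
$$\sum_i|\psi(c_i)-\psi(s_i)-\psi(r_i)|\le q\sum(\|c_i\|+\varepsilon),$$
$$\Big|\psi\Big(\sum c_i\Big)-\psi\Big(\sum s_i\Big)-\psi\Big(\sum r_i\Big)\Big|\le q\Big(\sum\|c_i\|+m\varepsilon\Big),$$
and $|\sum\psi(r_i)-\psi(\sum r_i)|\le qm^2\varepsilon$ by (1). Adding the four estimates and letting $\varepsilon\to0$ gives the claim with $K_1=374$. $\square$

## 5. One clock for all functions, and what is left when steep pieces are cut

By Lemmas 3 and 5, a list of functions $g_i\circ F$ with *one common* $F$ and a *common Hölder constant* $H$ costs only $O(m)$. Can every list in the unit ball be brought into this form?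

Let $f_1,\dots,f_m$ have norm at most $1$, and let $F_i(t)$ be the $p$-variation of $f_i$ up to $t$, to the power $p$. Then $|f_i(t)-f_i(s)|^p\le F_i(t)-F_i(s)$, so $f_i$ is Hölder with constant $1$ in its own clock $F_i$. A clock that serves all is $F=\frac1m\sum F_i$. But $F_i(t)-F_i(s)\le m(F(t)-F(s))$ is all we know, so in the common clock $f_i$ has Hölder constant $m^{1/p}$. The error from Lemma 5 becomes of order $m\cdot m^{1/p}$ instead of $m$. This is where the second attempt stops.

The loss is real. Take $T=\{0,1,\dots,m\}$ and $f_i=1_{\{t\ge i\}}$ for $1\le i\le m$. Then $F_i=f_i$ and $F(t)=t/m$, and in the common clock $f_i$ climbs from $0$ to $1$ on $[\frac{i-1}m,\frac im]$. But notice two things. The steep part of each function occupies a small set. And different functions are steep in different places, because the slopes of the $F_i$ have average $1$ at every point. So cut each function where it is steeper than a constant $M$, interpolate affinely across the cut, and call the result $g_i$. It is Hölder with a constant depending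 on $M$ and not on $m$. The remainder $h_i$ lives on a small set. If the small sets for different $i$ hardly interact, block averaging should work for the $h_i$.

In the example, let $m=2^r>M\geq 1$. The maximal dyadic $I$ on which $F_i$ (in the common clock) has average slope greater than $M$ is the dyadic interval containing $[\frac{i-1}m,\frac im]$ whose length is the largest power of $\frac12$ below $1/M$. The function $g_i$ is $0$ to the left of $I$, climbs affinely across $I$ with slope at most $2M$, and is $1$ to the right. Interpolating matters: $\|\sum_{i\in S}f_i\|=|S|$, since this sum is monotone with total increase $|S|$, so the uncut steep functions do not average out. What does average out are remainders that return to $0$ at both ends of the cut. The next lemma says so.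

Write $\|h\|_I$ for the $p$-variation norm of $h$ over points of the interval $I$.

**Lemma 6.** Let $\mathcal J$ be a family of nondegenerate closed intervals in $[0,1]$ with pairwise disjoint interiors, let $h_I$ ($I\in\mathcal J$) vanish off $\operatorname{int}I$, and let $h=\sum_Ih_I$ (pointwise; at most one term is nonzero at each point). Then $\|h\|_{[0,1]}^p\le2^{p-1}\sum_I\|h_I\|_I^p$.

*Proof.* Take $t_0<\dots<t_n$ in $[0,1]$. We split the sum of the $|h(t_j)-h(t_{j-1})|^p$ and charge pieces to intervals. If both endpoints of an increment lie in a common $I\in\mathcal J$, and it is nonzero, charge it to $I$. Otherwise use $|h(t_j)-h(t_{j-1})|^p\le2^{p-1}(|h(t_j)|^p+|h(t_{j-1})|^p)$ and charge each nonzero term to the interval whose interior contains the point.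

Fix $I=[a,b]$ and let $t_q<\dots<t_r$ be the chain points in $\operatorname{int}I$; if there are none, nothing is charged, since $h=0$ at $a$ and $b$. (An endpoint of $I$ is not interior to another member.) Increments between consecutive points of this group are charged once. The increment from $t_{q-1}$ to $t_q$, if present, contributes at most $2^{p-1}|h_I(t_q)|^p=2^{p-1}|h_I(t_q)-h_I(a)|^p$, whether $t_{q-1}=a$ or $t_{q-1}\notin I$. The same holds on the right. The total charged to $I$ is at most
$$2^{p-1}\Big(|h_I(t_q)-h_I(a)|^p+\sum_{q<j\le r}|h_I(t_j)-h_I(t_{j-1})|^p+|h_I(b)-h_I(t_r)|^p\Big)\le2^{p-1}\|h_I\|_I^p,$$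
because the bracket is the sum along the chain $a<t_q<\dots<t_r<b$. Sum over $I$. $\square$

## 6. Proof of Theorem A

Let $1<p<\infty$, $X=V_p(T)$ with $T\neq\emptyset$, and let $\phi$ be $1$-quasilinear on $X$. As in Section 2, let $N_m$ be the supremum of $|\sum\phi(x_i)|$ over lists of at most $m$ vectors of norm at most $1$ with sum $0$; by (1), $N_m\le m^2$.

Since $\frac1p-1<0$, we can fix $k\in\mathbb N$, depending only on $p$, with
$$96\,k^{1/p-1}+\frac2k\le\frac14,\qquad\text{and put }M=2k^p. \tag{4}$$
Then $k\ge8$. The goal is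
$$N_m\le C_0m+N_{\lfloor m/2\rfloor}\qquad(m\ge k),\qquad C_0=C_0(p). \tag{5}$$
This suffices: for $m<k$ we have $N_m\le m^2\le km$, and if $m\ge k$ then inductively $N_m\le C_0m+(2C_0+k)\frac m2\le(2C_0+k)m$. So $N_m\le(2C_0+k)m$ for all $m$, and Lemma 2 gives Theorem A with $C(p)=2C_0+k$.

To prove (5), let $m\ge k$ and let $x_1,\dots,x_m$ have norm at most $1$ and sum $0$ (shorter lists are filled up with zeros). Let $f_i$ be representatives.

**Step 1. The common clock.** *This step rewrites all $f_i$ as functions on $[0,1]$ whose $p$-variation is controlled by measures $\nu_i$ with $\sum\nu_i\le m\,\mathrm{Leb}$.*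

For $t\in T$ let $F_i(t)$ be the supremum of $\sum_j|f_i(t_j)-f_i(t_{j-1})|^p$ over finite chains of points $\le t$. Then $F_i:T\to[0,1]$ is nondecreasing. Let $s<t$. A chain of points $\le s$ may be assumed to end at $s$, since adding $s$ adds a nonnegative term. Appending $t$ then shows
$$|f_i(t)-f_i(s)|^p\le F_i(t)-F_i(s).$$
Let $F=\frac1m\sum_iF_i:T\to[0,1]$ and $Y=F(T)$. For $s<t$ we have $F_i(t)-F_i(s)\le m(F(t)-F(s))$. In particular, if $F(s)=F(t)$, then $F_i(s)=F_i(t)$ and $f_i(s)=f_i(t)$. So there are functions on $Y$ with $f_i=\hat f_i\circ F$, $F_i=\hat F_i\circ F$, and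
$$|\hat f_i(y)-\hat f_i(x)|^p\le\hat F_i(y)-\hat F_i(x)\le m(y-x)\quad(x<y\text{ in }Y),\qquad\frac1m\sum_i\hat F_i(y)=y.$$
These functions are uniformly continuous, so they extend to $\overline Y$ with the same relations. Extend them to $[0,1]$ affinely on the gaps of $\overline Y$, and constantly to the left of $\min\overline Y$ and to the right of $\max\overline Y$.

Now $\hat F_i$ is nondecreasing and $m$-Lipschitz on $[0,1]$, with values in $[0,1]$. Let $\nu_i$ be its Stieltjes measure: it is absolutely continuous and $\nu_i([0,1])\le1$. The identity $\sum_i\hat F_i(y)=my$ holds on $\overline Y$ and, by affinity, on its gaps; on the outer parts all $\hat F_i$ are constant. Hence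
$$\sum_{i=1}^m\nu_i\le m\cdot\mathrm{Leb}. \tag{6}$$
Next we claim
$$|\hat f_i(y)-\hat f_i(x)|^p\le3^{p-1}\nu_i([x,y])\qquad(0\le x<y\le1). \tag{7}$$
If $x,y\in\overline Y$, this holds with constant $1$. If $x,y$ lie in the closure $[a,b]$ of one gap, put $u=\frac{y-x}{b-a}\in[0,1]$; then $u\le u^{1/p}$, so
$$|\hat f_i(y)-\hat f_i(x)|=u|\hat f_i(b)-\hat f_i(a)|\le\big(u\,\nu_i([a,b])\big)^{1/p}=\nu_i([x,y])^{1/p}.$$
If $x,y$ lie in one closed outer part, the increment is $0$. In general, if $\overline Y\cap[x,y]=\emptyset$ we are in one of the last two cases. Otherwise insert the least and the greatest points of $\overline Y\cap[x,y]$. This gives at most three increments of the kinds treated, and $(\beta+\gamma+\delta)^p\le3^{p-1}(\beta^p+\gamma^p+\delta^p)$ yields (7).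

Summing (7) along chains, $\|\hat f_i\|_I^p\le3^{p-1}\nu_i(I)$ for every interval $I$. Adding constants, we assume $\hat f_i(0)=0$.

**Step 2. Cutting the steep pieces.** *This step splits $\hat f_i=g_i+h_i$, with $g_i$ Hölder with a constant independent of $m$, and $h_i$ carried by a set $E_i$ of measure at most $1/M$.*

Let $\mathcal I_i$ be the set of maximal $I\in\mathcal D$ with $\nu_i(I)>M|I|$, and $E_i=\bigcup\mathcal I_i$. Every dyadic interval has finitely many dyadic ancestors, so each $I$ with $\nu_i(I)>M|I|$ lies in a member of $\mathcal I_i$. As $\nu_i([0,1])\le1\le M$, $[0,1]\notin\mathcal I_i$. So each $I\in\mathcal I_i$ has a dyadic parent, which by maximality has $\nu_i$-measure at most $M\cdot2|I|$. Hence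
$$M|I|<\nu_i(I)\le2M|I|\qquad(I\in\mathcal I_i).$$
Two dyadic intervals are nested or have disjoint interiors, so the members of $\mathcal I_i$ have disjoint interiors, and
$$|E_i|=\sum_{I\in\mathcal I_i}|I|\le\frac1M\sum_{I\in\mathcal I_i}\nu_i(I)\le\frac1M. \tag{8}$$
If $x\notin E_i$, every dyadic $I\ni x$ has $\nu_i(I)\le M|I|$. By Lebesgue differentiation the density of $\nu_i$ is at most $M$ a.e. off $E_i$.

Let $g_i=\hat f_i$ off $E_i$, and on each $I=[a,b]\in\mathcal I_i$ let $g_i$ be the affine interpolant of $\hat f_i$ at $a,b$. Put $h_i=\hat f_i-g_i$. The point $0$ is off $E_i$ or an endpoint of a member, so $g_i(0)=0$. We claim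
$$|g_i(y)-g_i(x)|\le H|y-x|^{1/p},\qquad H=3\,(2\cdot3^{p-1}M)^{1/p}. \tag{9}$$
Let $x<y$. There are three cases.

*Neither $x$ nor $y$ is interior to a member of $\mathcal I_i$.* If $I\in\mathcal I_i$ meets $(x,y)$, then $\operatorname{int}I$ meets $(x,y)$ and contains neither $x$ nor $y$, so $I\subset[x,y]$. Thus
$$\nu_i([x,y])\le M\big|[x,y]\setminus E_i\big|+\sum_{I\in\mathcal I_i,\,I\subset[x,y]}2M|I|\le2M(y-x).$$
Here $g_i=\hat f_i$ at $x$ and $y$, and (7) gives $|g_i(y)-g_i(x)|^p\le2\cdot3^{p-1}M(y-x)$.

*Both lie in one $I=[a,b]\in\mathcal I_i$.* Put $u=\frac{y-x}{b-a}\le u^{1/p}$. Then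
$$|g_i(y)-g_i(x)|=u|\hat f_i(b)-\hat f_i(a)|\le\big(u\cdot3^{p-1}\cdot2M(b-a)\big)^{1/p}=\big(2\cdot3^{p-1}M(y-x)\big)^{1/p}.$$

*Otherwise*, if $x$ is interior to a member, move it right to the end of that member, and if $y$ is interior to a member, move it left to the beginning of that one. These members differ, so the moved points stay in order; neither is interior to a member. We get at most three increments of the first two kinds, over subintervals of $[x,y]$. This proves (9).

Now the remainders. For $I\in\mathcal I_i$ let $h_{i,I}=h_i1_I$; it vanishes off $\operatorname{int}I$, and $h_i=\sum_{I\in\mathcal I_i}h_{i,I}$. On $I=[a,b]$ the function $g_i$ is affine, so $\|g_i\|_I=|\hat f_i(b)-\hat f_i(a)|\le\|\hat f_i\|_I$ and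
$$\|h_{i,I}\|_I\le2\|\hat f_i\|_I\le2\big(3^{p-1}\nu_i(I)\big)^{1/p}. \tag{10}$$
Since $2^{p-1}2^p3^{p-1}\le12^p$, Lemma 6 gives
$$\Big\|\sum_{I\in\mathcal J}h_{i,I}\Big\|_{[0,1]}\le12\Big(\sum_{I\in\mathcal J}\nu_i(I)\Big)^{1/p}\qquad(\mathcal J\subset\mathcal I_i). \tag{11}$$
Put $a_i=g_i\circ F$ and $b_i=h_i\circ F$ in $X$. Then $x_i=a_i+b_i$. By (9) and (2), $\|a_i\|\le H$. By (11) with $\mathcal J=\mathcal I_i$ and (3), $\|b_i\|\le12$.

**Step 3. Random blocks for the remainders.** *This step finds a partition into blocks of size at most $k$ on which the $b_i$ add up to vectors of average norm at most a constant times $k^{1/p}$, which is what failed for the $x_i$ themselves.*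

Let $S\subset\{1,\dots,m\}$, $|S|\le k$, $u_S=\sum_{i\in S}b_i$. Consider pairs $(i,I)$ with $i\in S$, $I\in\mathcal I_i$. Call $(i,I)$ *dirty* if there are $j\in S\setminus\{i\}$ and $I'\in\mathcal I_j$ with $I\subset I'$, and either $I\ne I'$ or $j<i$. Otherwise call it *clean*.

*Clean pairs.* Distinct clean pairs have intervals with disjoint interiors. For pairs with the same $i$ this was noted in Step 2. For $(i,I)$, $(j,I')$ with $i\ne j$ and overlapping interiors, the intervals are nested: if one is strictly smaller, its pair is dirty; if they are equal, the pair with the larger index is dirty. So Lemma 6 with (10) bounds the norm of the sum of all clean $h_{i,I}$ by $12(\sum_{i\in S}\nu_i([0,1]))^{1/p}\le12k^{1/p}$.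

*Dirty pairs.* For fixed $i$, every dirty $I$ is contained in $E_j$ for some $j\in S\setminus\{i\}$. Therefore $\sum_{I\text{ dirty}}\nu_i(I)\le\sum_{j\in S\setminus\{i\}}\nu_i(E_j)$, and (11) applies. With (3),
$$\|u_S\|\le12k^{1/p}+12\sum_{i\in S}\Big(\sum_{j\in S\setminus\{i\}}\nu_i(E_j)\Big)^{1/p}. \tag{12}$$

*Averaging.* Permute $\{1,\dots,m\}$ uniformly at random and cut it into $\lceil m/k\rceil\le2m/k$ consecutive blocks $S$ of size $k$, the last possibly shorter. Two distinct positions carry a uniformly random ordered pair $i\neq j$, so by (6) and (8)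
$$\mathbb E\,\nu_i(E_j)=\frac1{m(m-1)}\sum_{i\ne j}\nu_i(E_j)\le\frac1{m(m-1)}\sum_jm|E_j|\le\frac m{(m-1)M}\le\frac2M.$$
By Jensen's inequality for the concave function $s\mapsto s^{1/p}$, each of the at most $k$ outer terms in (12) has expectation at most $(2k/M)^{1/p}=(k^{1-p})^{1/p}=k^{1/p-1}$, because $M=2k^p$. So
$$\mathbb E\|u_S\|\le12k^{1/p}+12k\cdot k^{1/p-1}=24k^{1/p}.$$
Summing over the blocks, some partition satisfies
$$\sum_S\|u_S\|\le24k^{1/p}\cdot\frac{2m}k=48\,m\,k^{1/p-1}. \tag{13}$$
Fix it.

**Step 4. Halving the list.** *This step applies Kalton–Roberts to the $a_i$ and grouping to the $b_i$, and trades the list for one of at most half the length.*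

Let $w=\sum_ia_i$. As $\sum x_i=0$, $w=-\sum_Su_S$, so $\|w\|\le48mk^{1/p-1}$ by (13). There are three costs.

First, $|\phi(x_i)-\phi(a_i)-\phi(b_i)|\le\|a_i\|+\|b_i\|\le H+12$ for each $i$.

Second, by Lemma 3(a) and (2), $R:c\mapsto\Phi(c)\circ F$ is linear from $\ell_\infty(\mathcal D\cup\{*\})$ to $X$ with norm at most $A$. So $\psi=\phi\circ R$ is $A$-quasilinear. By (9), $g_i(0)=0$ and Lemma 3(b), $g_i=\Phi(c_i)$ with $\|c_i\|\le H$. Thus $a_i=Rc_i$, $w=R(\sum c_i)$, and Lemma 5 gives
$$\Big|\sum_i\phi(a_i)-\phi(w)\Big|=\Big|\sum_i\psi(c_i)-\psi\Big(\sum_i c_i\Big)\Big|\le K_1AHm.$$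

Third, by (1) with $r=12$ in each block, $\sum_S|\sum_{i\in S}\phi(b_i)-\phi(u_S)|\le\frac{2m}k\cdot12k^2=24km$.

Put $C_0=H+12+K_1AH+24k$, which depends only on $p$. Then
$$\Big|\sum_i\phi(x_i)\Big|\le C_0m+\Big|\phi(w)+\sum_S\phi(u_S)\Big|,\qquad w+\sum_Su_S=0.$$
Replace each nonzero $v$ among $w$ and the $u_S$ by $n_v=\lceil\|v\|\rceil$ copies of $v/n_v$. These have norm at most $1$ and $\phi(v)=n_v\phi(v/n_v)$. The new list has sum $0$, and by (13) and (4) its length is at most
$$\sum_v(\|v\|+1)\le96\,m\,k^{1/p-1}+\frac{2m}k+1\le\frac m4+1\le\frac m2,$$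
the last because $m\ge k\ge8$. So $|\phi(w)+\sum_S\phi(u_S)|\le N_{\lfloor m/2\rfloor}$, which proves (5) and Theorem A. With $p=2$ and $T=\mathbb N$: $J$ is a $\mathscr K$-space. $\blacksquare$

## 7. The exponent $p=1$, the dual spaces, and the iterated duals of $J$

To show that a space is *not* a $\mathscr K$-space from Ribe's functions on $\ell_1^n$, we need the constants in the definition to be uniform.

**Lemma 7.** If $X$ is a Banach $\mathscr K$-space, there is $K$ such that every $1$-quasilinear $\phi$ on $X$ is within $K\|\cdot\|$ of a linear functional.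

*Proof.* Fix a Hamel basis of $X$. Let $\mathcal Q$ be the space of quasilinear functionals vanishing on the basis, with norm $q(\phi)$, the least quasilinearity constant. If $q(\phi)=0$, then $\phi$ is linear and vanishes on the basis, so $\phi=0$. Expanding $x$ in the basis, (1) gives $|\phi(x)|\le c_x\,q(\phi)$ with $c_x$ depending only on $x$. So a Cauchy sequence in $\mathcal Q$ converges pointwise, and the inequalities defining $q$ pass to the limit: $\mathcal Q$ is a Banach space. Let $\mathcal B$ be the Banach space of homogeneous $\beta:X\to\mathbb R$ with $\|\beta\|=\sup_{\|x\|\le1}|\beta(x)|<\infty$. Such $\beta$ is $2\|\beta\|$-quasilinear.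

For $\beta\in\mathcal B$ let $\ell_\beta$ be the linear functional equal to $\beta$ on the basis, and $\Lambda\beta=\beta-\ell_\beta$. Then $\Lambda:\mathcal B\to\mathcal Q$ is linear with $q(\Lambda\beta)\le2\|\beta\|$. It is onto: given $\phi\in\mathcal Q$, the $\mathscr K$-property gives a linear $\ell$ with $\beta=\phi-\ell\in\mathcal B$. On the basis $\beta=-\ell$, so $\ell_\beta=-\ell$ and $\Lambda\beta=\phi$. By the open mapping theorem there is $K$ such that every $\phi\in\mathcal Q$ with $q(\phi)\le1$ is $\beta-\ell_\beta$ with $\|\beta\|\le K$, so $|\phi+\ell_\beta|\le K\|\cdot\|$. For a general $1$-quasilinear $\phi$, first subtract the linear functional that agrees with it on the basis. $\square$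

**Lemma 8.** Let $X$ be a Banach space. If there are operators $U_n:\ell_1^n\to X$ and $W_n:X\to\ell_1^n$ with $W_nU_n=\mathrm{id}$ and $\sup_n\|U_n\|\|W_n\|<\infty$, then $X$ is not a $\mathscr K$-space.

*Proof.* Suppose it is, and take $K$ from Lemma 7. By Lemma 1, $\rho_n\circ W_n$ is $4\|W_n\|$-quasilinear, so there is a linear $\ell$ with $|\rho_n\circ W_n-\ell|\le4K\|W_n\|\,\|\cdot\|$. Composing with $U_n$, $|\rho_n-\ell\circ U_n|\le4K\|W_n\|\|U_n\|\,\|\cdot\|_1$ on $\ell_1^n$. Lemma 1 gives $4K\|W_n\|\|U_n\|\ge\frac12\log n$ for all $n$, a contradiction. $\square$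

**Proof of Theorem B(i).** For $p>1$ this is Theorem A. For $p=1$ choose $T_0\subset T$ with $n+1$ points. As in Lemma 4, step extension $V_1(T_0)\to V_1(T)$ and restriction $V_1(T)\to V_1(T_0)$ have norm at most $1$, and restriction after extension is the identity. Since $V_1(T_0)$ is isometric to $\ell_1^n$, Lemma 8 applies.

**Proof of Theorem B(ii).** Let $1<p<\infty$ and take $U,W$ from Lemma 4. Dualizing $WU=\mathrm{id}$ gives $U^*W^*=\mathrm{id}$ on $(\ell_\infty^n)^*=\ell_1^n$, with $W^*:\ell_1^n\to V_p(T)^*$ and $U^*:V_p(T)^*\to\ell_1^n$, and $\|W^*\|\|U^*\|\le2^{-1/p}A$ for all $n$. Lemma 8 applies to $V_p(T)^*$.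

**Proof of Theorem B(iii).** By James (1951), $J$ has codimension $1$ in $J^{**}$. So $J^{**}\cong J\oplus\mathbb R$; taking biduals repeatedly, $J^{(2n)}\cong J\oplus\mathbb R^n$, and dualizing once more, $J^{(2n+1)}\cong J^*\oplus\mathbb R^n$.

If $X$ and $Y$ are $\mathscr K$-spaces, so is $X\oplus Y$: for a quasilinear $\phi$ on $X\oplus Y$, $\phi(x,y)$ differs from $\phi(x,0)+\phi(0,y)$ by $O(\|x\|+\|y\|)$, and each of the two summands is within $O(\|x\|)$, respectively $O(\|y\|)$, of a linear functional. Finite-dimensional spaces are $\mathscr K$-spaces by Section 1. So Theorem A shows that $J,J^{**},J^{(4)},\dots$ are $\mathscr K$-spaces.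

A complemented subspace of a $\mathscr K$-space is a $\mathscr K$-space: if $P$ is a bounded projection onto it and $\phi$ is quasilinear on it, then $\phi\circ P$ is quasilinear on the whole space; approximate it by a linear functional and restrict. If some $J^{(2n+1)}\cong J^*\oplus\mathbb R^n$ were a $\mathscr K$-space, then so would be $J^*=V_2(\mathbb N)^*$, against (ii). $\blacksquare$
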